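\title{Graphs of bounded degree have sublinear slope-number}

\begin{abstract}
The slope-number of a graph is the least number of distinct edge slopes in a straight-line drawing of the graph in the plane, with crossings allowed. We prove that every $n$-vertex graph of maximum degree at most $\Delta$ has slope-number at most $C\Delta^5n^{1-1/\Delta}(\log n)^{1/\Delta}$ with $C$ absolute. For fixed $\Delta$ this is $o(n)$, which answers a question of Dujmovi\'c, Suderman and Wood. The vertices are placed on a regular polygon, the allowed slopes are chosen at random, and the positions come from Hall's theorem, whose condition is verified by a spectral estimate. In the other direction we show that for $\Delta\ge5$ there are $n$-vertex graphs of maximum degree at most $\Delta$ with slope-number at least $c\,n^{1-4/\Delta}$.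
\end{abstract}

\section{Introduction}

A \emph{drawing} of a graph $G$ maps the vertices to distinct points of the plane and each edge to the straight segment between the points of its endpoints, in such a way that no vertex lies on an edge of which it is not an endpoint. Edges may cross. The \emph{slope-number} $\operatorname{sn}(G)$ is the minimum number of distinct edge slopes in a drawing of $G$. It measures how many edges can be made parallel to one another.

The rule that no vertex lies on another edge is what gives the parameter its content: without it, every graph could be put on one line. With it, a path still has slope-number $1$, but at most two edges at a vertex can share a slope. Indeed, among three such edges two leave the vertex in the same direction, and the shorter one ends on the longer one. So a graph with a vertex of degree $\Delta$ has slope-number at least $\Delta/2$, and large degrees force many slopes for a local reason. To see what the global structure of a graph can force, one bounds the degree and studies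
$$\operatorname{sn}(n,\Delta)=\max\{\operatorname{sn}(G): G\text{ has $n$ vertices and maximum degree at most }\Delta\}.$$
Two upper bounds are immediate, and both are linear in $n$. Giving every edge its own slope costs at most $\Delta n/2$ slopes, and placing the vertices on a regular $n$-gon costs at most $n$ (Lemma~\ref{lem:sums}). From below, it is known that for every $\Delta\ge5$ and $\varepsilon>0$, and all sufficiently large $n$ with $\Delta n$ even, there is a $\Delta$-regular $n$-vertex graph with slope-number at least $n^{1-\frac{8+\varepsilon}{\Delta+4}}$. The exponent tends to $1$ as $\Delta\to\infty$, but for each fixed $\Delta$ it is less than $1$. Dujmovi\'c, Suderman and Wood \cite{DSW} asked: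

\begin{quote}
Is $\operatorname{sn}(n,\Delta)=o(n)$ as $n\to\infty$, for every fixed $\Delta$?
\end{quote}

Two rough counts point in different directions. If the slope of each edge of a $\Delta$-regular graph is prescribed, the $2n$ coordinates must satisfy $\Delta n/2$ linear equations, and for $\Delta\ge5$ there are more equations than unknowns; reusing slopes then depends on coincidences. On the other hand, we are free to decide which slope each edge receives. Take about $n$ candidate positions on a regular polygon, which span about $n$ directions, and allow a random fraction $p$ of the directions. If the $\Delta$ neighbors of a vertex are already placed, a candidate position sees all of them in allowed directions with probability about $p^\Delta$. The expected number of good positions is then about $p^\Delta n$, and this exceeds $1$ once $p$ is larger than $n^{-1/\Delta}$. The second count suggests the answer yes, with about $n^{1-1/\Delta}$ slopes, and up to a logarithmic factor this can be achieved. Throughout, $\log$ is the natural logarithm.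

\begin{theorem}\label{thm:upper}
Let $\Delta\ge1$, $n\ge2$ and $q=\Delta^2+1$. Every $n$-vertex graph $G$ of maximum degree at most $\Delta$ satisfies
$$\operatorname{sn}(G)\le 4q^2\Delta\; n^{1-1/\Delta}\,\bigl(2^{13}\log(2qn)\bigr)^{1/\Delta}\;\le\; C\,\Delta^5\,n^{1-1/\Delta}(\log n)^{1/\Delta},$$
where $C$ is an absolute constant. In particular, $\operatorname{sn}(n,\Delta)=o(n)$ for every fixed $\Delta$.
\end{theorem}

The first count can be turned into a lower bound.

\begin{theorem}\label{thm:lower}
There is an absolute constant $c>0$ such that for all $\Delta\ge5$ and $n\ge2$ some $n$-vertex graph of maximum degree at most $\Delta$ has slope-number at least $c\,n^{1-4/\Delta}$. Moreover, for each fixed $\Delta\ge5$ there is $c_\Delta>0$ such that for all large $n$ with $\Delta n$ even, some $\Delta$-regular $n$-vertex graph has slope-number at least $c_\Delta n^{1-4/\Delta}$.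
\end{theorem}

This improves the exponent $1-\frac{8+\varepsilon}{\Delta+4}$, because $4(\Delta+4)<8\Delta$ for $\Delta\ge5$. Together the two theorems say that $\operatorname{sn}(n,\Delta)=n^{1-\Theta(1/\Delta)}$, with exponent between $1-\frac4\Delta$ and $1-\frac1\Delta$ up to a logarithmic factor. Both bounds are uniform in $\Delta$, so they also apply when the degree grows with $n$.

\begin{corollary}\label{cor:growing}
Let $\Delta=\Delta(n)$. If $\Delta\le a\log n/\log\log n$ with $a<\frac15$ fixed, then all $n$-vertex graphs of maximum degree at most $\Delta$ have slope-number $o(n)$. If $\Delta\ge\varepsilon\log n$ with $\varepsilon>0$ fixed, then some such graphs have slope-number $\Omega_\varepsilon(n)$.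
\end{corollary}

\begin{proof}
In the first case $\Delta\le\log n$ for large $n$, and $1/\Delta\ge\log\log n/(a\log n)$, so Theorem~\ref{thm:upper} gives
$$\frac{\operatorname{sn}(n,\Delta)}{n}\le C\Delta^5\Bigl(\frac{\log n}{n}\Bigr)^{1/\Delta}\le C(\log n)^5\exp\Bigl(-\frac{(\log n-\log\log n)\log\log n}{a\log n}\Bigr)=(\log n)^{5-1/a+o(1)},$$
which tends to $0$ since $1/a>5$. In the second case $\Delta\ge5$ for large $n$ and $n^{-4/\Delta}=e^{-4\log n/\Delta}\ge e^{-4/\varepsilon}$, so Theorem~\ref{thm:lower} gives $\operatorname{sn}(n,\Delta)\ge ce^{-4/\varepsilon}n$.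
\end{proof}

Sections~\ref{sec:sums}--\ref{sec:upper} prove Theorem~\ref{thm:upper}, and Sections~\ref{sec:count} and~\ref{sec:lower} prove Theorem~\ref{thm:lower}. The two parts share only Lemma~\ref{lem:sums}.

\section{Slopes as sums modulo $m$}\label{sec:sums}

On a regular polygon the geometry disappears: every placement of the vertices is a drawing, and slopes are read off from labels.

\begin{lemma}\label{lem:sums}
Let $G$ be a graph and $f:V(G)\to\mathbb Z_m$ an injection. Then
$$\operatorname{sn}(G)\le\bigl|\{f(u)+f(v):uv\in E(G)\}\bigr|,$$
where sums are taken in $\mathbb Z_m$. In particular, $\operatorname{sn}(G)\le n$ for every $n$-vertex graph $G$.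
\end{lemma}

\begin{proof}
Let $A_j=(\cos\frac{2\pi j}m,\sin\frac{2\pi j}m)$ for $j\in\mathbb Z_m$, and place $v$ at $A_{f(v)}$. A line meets the unit circle in at most two points, so no three of the $A_j$ are collinear and the placement is a drawing. The sum-to-product formulas give
$$A_i-A_j=2\sin\tfrac{\pi(i-j)}m\,\bigl(-\sin\tfrac{\pi(i+j)}m,\ \cos\tfrac{\pi(i+j)}m\bigr).$$
Changing $i+j$ by $m$ reverses the vector in parentheses and leaves its slope unchanged, so the slope of $A_iA_j$ depends only on $i+j$ modulo $m$. For the last statement take $m=n$ and any bijection $f$.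
\end{proof}

\begin{example}\label{ex:cycle}
Label the vertices of the cycle $C_n$, in cyclic order, by $0,1,-1,2,-2,\dots$. These are $n$ consecutive integers, hence distinct modulo $m=n$. Consecutive labels have sums $1,0,1,0,\dots$, and the edge that closes the cycle contributes at most one more sum. So $\operatorname{sn}(C_n)\le3$; see Figure~\ref{fig:cycle}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\foreach \j in {0,...,7}{
  \coordinate (a\j) at ({45*\j}:1);
  \fill ({45*\j}:1) circle (1.2pt);
  \node at ({45*\j}:1.2) {$\j$};}
\draw[thick] (a0)--(a1) (a7)--(a2) (a6)--(a3) (a5)--(a4);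
\draw[thick,dashed] (a1)--(a7) (a2)--(a6) (a3)--(a5);
\draw[thick,dotted] (a4)--(a0);
\end{tikzpicture}
\caption{The cycle $0,1,7,2,6,3,5,4$ on a regular octagon. Chords whose labels have the same sum modulo $8$ are parallel: solid edges have sum $1$, dashed edges sum $0$, and the dotted edge sum $4$.}
\label{fig:cycle}
\end{figure}

A general graph offers no pattern of this kind, and we look for a labeling whose edge sums lie in a sparse random set.

\section{Placing many vertices at once}\label{sec:place}

The estimate in the introduction concerns one vertex. Different vertices need different labels, and all of them must use the same small set of sums; if each vertex were given its own allowed sums, the total would again be linear in $n$. We therefore label a whole set $V'$ of vertices in one step. Each $u\in V'$ has up to $\Delta$ neighbors that are already labeled, with labels $a_1(u),\dots,a_\Delta(u)$, and $u$ must receive a label from a reserved set $W$. For the rest of the upper bound fix $\Delta\ge1$, $n\ge2$, $q=\Delta^2+1$ and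
\begin{equation}\label{eq:param}
N=2n,\qquad m=qN,\qquad L=\log m,\qquad p=\Bigl(\frac{2^{14}L}{N}\Bigr)^{1/\Delta},\qquad\text{so that}\quad p^\Delta N=2^{14}L .
\end{equation}

\begin{lemma}\label{lem:place}
Assume $p\le\frac14$. Let $V'$ be a set with $|V'|\le n$, let $W\subseteq\mathbb Z_m$ with $|W|=N$, and let $a_1,\dots,a_\Delta:V'\to\mathbb Z_m$ be injective. Then there are sets $S_1,\dots,S_\Delta\subseteq\mathbb Z_m$ with $|S_c|\le2pm$ and an injection $g:V'\to W$ such that $g(u)+a_c(u)\in S_c$ for all $u\in V'$ and all $c$.
\end{lemma}

Injectivity of the maps $a_c$ cannot be dropped. If $a_1$ is constant, the sums $g(u)+a_1(u)$ are distinct and $|S_1|\ge|V'|$; this is the situation of many vertices with a common neighbor.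

Given sets $S_1,\dots,S_\Delta$, define $0$--$1$ matrices with rows $V'$ and columns $W$ by letting $M_0=J$ be the all-ones matrix and
\begin{equation}\label{eq:M}
M_c[u,x]=1\iff x+a_{c'}(u)\in S_{c'}\text{ for all }c'\le c .
\end{equation}
We view $M_\Delta$ as a bipartite graph between $V'$ and $W$. The map $g$ is a matching that covers $V'$, and by Hall's theorem it exists if and only if every $U\subseteq V'$ has at least $|U|$ neighbors in $W$.

Let each $S_c$ contain each residue independently with probability $p$. The entries of $M_\Delta$ are far from independent, since $|V'|N$ entries are determined by $\Delta m$ random bits, and a union bound over the sets $U$ does not work. Hall's condition fails at every nonempty $U$ when $S_1=\emptyset$, an event of probability $(1-p)^m\ge e^{-2pm}$. For fixed $\Delta$ this is $e^{-o(n)}$, while the number of nonempty sets $U$ can be $2^n-1$. We need a quantity that controls all $U$ simultaneously. The \emph{spectral norm} $\|A\|=\max\{|y^TAz|:|y|=|z|=1\}$ is such a quantity: if $e(U,Y)$ is the number of edges of $M_\Delta$ between $U\subseteq V'$ and $Y\subseteq W$, then testing against indicator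 vectors gives
\begin{equation}\label{eq:mixing}
\bigl|e(U,Y)-p^\Delta|U||Y|\bigr|\le\|M_\Delta-p^\Delta J\|\sqrt{|U||Y|}.
\end{equation}
The structure that lets us bound this norm is visible in a small case.

\begin{example}\label{ex:tables}
Let $m=10$, $W=\{0,1,2,3\}$, $V'=\{u,v,w\}$, and let $a_1$ and $a_2$ take the values $4,5,7$ and $9,8,6$ on $u,v,w$. The sums $x+a_1(\cdot)$ and $x+a_2(\cdot)$ are
$$\begin{array}{c|cccc}x&0&1&2&3\\\hline u&4&5&6&7\\ v&5&6&7&8\\ w&7&8&9&0\end{array}
\qquad\qquad
\begin{array}{c|cccc}x&0&1&2&3\\\hline u&9&0&1&2\\ v&8&9&0&1\\ w&6&7&8&9\end{array}$$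
In each table a residue occurs at most once in a row, and at most once in a column because $a_c$ is injective. Take $S_1=\{5,7\}$ and $S_2=\{0,6\}$. Then
$$M_1=\begin{pmatrix}0&1&0&1\\1&0&1&0\\1&0&0&0\end{pmatrix},\qquad M_2=\begin{pmatrix}0&1&0&0\\0&0&1&0\\1&0&0&0\end{pmatrix},$$
so $g(u)=1$, $g(v)=2$, $g(w)=0$, and the six edges use the four sums $5,7,0,6$. The first table cuts $J$ into pieces, one for each residue, and $M_1$ is the sum of the pieces for $5$ and $7$. The second table cuts $M_1$ into pieces again: its five ones carry the residues $0,2$ (row $u$), $8,0$ (row $v$) and $6$ (row $w$), and $M_2$ is the sum of the pieces for $0$ and $6$.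
\end{example}

In general $M_c$ arises from $M_{c-1}$ by cutting it into pieces indexed by $\mathbb Z_m$ and keeping each piece with probability $p$. Every piece has at most one $1$ in each row and column. If $S_c$ is independent of $S_1,\dots,S_{c-1}$, then given $M_{c-1}$ the matrix $M_c$ is a sum of independent random matrices of norm at most $1$. This is the reason for using a fresh set $S_c$ for each $c$, at the price of a factor $\Delta$. We use two tail bounds.

\medskip\noindent\emph{Chernoff's bounds.} If $X$ is binomial with mean $\mu$, then $\Pr(X\ge2\mu)\le e^{-\mu/3}$ and $\Pr(X\le\mu/2)\le e^{-\mu/8}$.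

\medskip\noindent\emph{Matrix Bernstein inequality} \cite[Thm.~1.6]{Tropp}. Let $X_1,\dots,X_\ell$ be independent random $d_1\times d_2$ real matrices with $\mathbb E X_s=0$ and $\|X_s\|\le1$, and let $\sigma^2=\max\{\|\sum_s\mathbb E X_sX_s^T\|,\|\sum_s\mathbb E X_s^TX_s\|\}$. Then for $\tau\ge0$,
$$\Pr\Bigl(\Bigl\|\sum_sX_s\Bigr\|\ge\tau\Bigr)\le(d_1+d_2)\exp\Bigl(-\frac{\tau^2/2}{\sigma^2+\tau/3}\Bigr).$$

\begin{proof}[Proof of Lemma~\ref{lem:place}]
Let $V'\ne\emptyset$. Let $\xi^{(c)}_s$, for $1\le c\le\Delta$ and $s\in\mathbb Z_m$, be independent bits equal to $1$ with probability $p$, and let $S_c=\{s:\xi^{(c)}_s=1\}$. By \eqref{eq:M},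
$$M_c[u,x]=M_{c-1}[u,x]\;\xi^{(c)}_{x+a_c(u)}=\prod_{c'\le c}\xi^{(c')}_{x+a_{c'}(u)} .$$

\emph{Step 1: degrees.} The variance in the Bernstein inequality will be governed by the row and column sums of $M_{c-1}$, so we bound these first. Each entry of $M_c$ is a product of $c$ independent bits and equals $1$ with probability $p^c$. Two entries in the row of $u$, in columns $x\ne x'$, involve disjoint sets of bits, because $x+a_{c'}(u)\ne x'+a_{c'}(u)$. Hence each row sum of $M_c$ has distribution $\mathrm{Bin}(N,p^c)$. Two entries in the column of $x$, in rows $u\ne u'$, involve disjoint sets of bits because each $a_{c'}$ is injective. Hence each column sum has distribution $\mathrm{Bin}(|V'|,p^c)$, and since $|V'|\le N$ it exceeds a given value with at most the probability that $\mathrm{Bin}(N,p^c)$ does. Finally $|S_c|$ has distribution $\mathrm{Bin}(m,p)$. The means satisfy $pm\ge p^cN\ge p^\Delta N=2^{14}L$, so each application of Chernoff's bounds fails with probability at most $e^{-2^{11}L}\le m^{-10}$. Consider the statements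
\begin{itemize}
\item[(i)] $|S_c|\le2pm$ for $1\le c\le\Delta$;
\item[(ii)] all row and column sums of $M_c$ are at most $2p^cN$, for $0\le c\le\Delta$;
\item[(iii)] all row sums of $M_\Delta$ are at least $\frac12p^\Delta N$.
\end{itemize}
For $c=0$, (ii) holds because the sums are $N$ and $|V'|$. The rest requires at most $\Delta(1+n+N)+n\le\Delta(1+4n)$ applications, so (i)--(iii) fail with probability at most $\Delta(1+4n)m^{-10}$.

\emph{Step 2: one round.} Fix $c\ge1$ and condition on an outcome of $S_1,\dots,S_{c-1}$ for which $M_{c-1}$ satisfies (ii). The bits $\xi^{(c)}_s$ remain independent. For $s\in\mathbb Z_m$ let $P_s[u,x]=M_{c-1}[u,x]$ if $x+a_c(u)=s$, and $P_s[u,x]=0$ otherwise. Then $\sum_sP_s=M_{c-1}$ and $\sum_s\xi^{(c)}_sP_s=M_c$, so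
$$M_c-pM_{c-1}=\sum_{s\in\mathbb Z_m}X_s,\qquad X_s=(\xi^{(c)}_s-p)P_s .$$
The row of $u$ in $P_s$ can be nonzero only at $x=s-a_c(u)$, and the column of $x$ only at the row $u$ with $a_c(u)=s-x$, which is unique if it exists. So $P_sP_s^T$ and $P_s^TP_s$ are diagonal $0$--$1$ matrices that record which rows, respectively columns, of $P_s$ are nonzero. It follows that $\|P_s\|\le1$, hence $\|X_s\|\le1$, and that $\sum_sP_sP_s^T$ and $\sum_sP_s^TP_s$ are the diagonal matrices of row sums and of column sums of $M_{c-1}$. The $X_s$ are independent and centered, and $\mathbb E(\xi^{(c)}_s-p)^2=p(1-p)\le p$, so (ii) gives $\sigma^2\le p\cdot2p^{c-1}N=2p^cN$.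

Take $\tau_c=8\sqrt{p^cNL}$. Since $p^cN\ge2^{14}L\ge\frac{64}9L$, we have $\tau_c/3\le p^cN$, and therefore
$$\frac{\tau_c^2/2}{\sigma^2+\tau_c/3}\ge\frac{32\,p^cNL}{3\,p^cN}>10L .$$
With $d_1+d_2\le n+N=3n$, the probability that $M_{c-1}$ satisfies (ii) but $\|M_c-pM_{c-1}\|>\tau_c$ is at most $3n\,m^{-10}$.

\emph{Step 3: all rounds.} The failure probabilities add up to at most $\Delta(1+4n)m^{-10}+3\Delta n\,m^{-10}\le8\Delta n\,m^{-10}\le4m^{-9}<1$, because $\Delta n\le qn=m/2$ and $m\ge8$. Fix an outcome in which (i)--(iii) hold and $\|M_c-pM_{c-1}\|\le\tau_c$ for all $c$. The sum $\sum_{c=1}^\Delta p^{\Delta-c}(M_c-pM_{c-1})$ telescopes to $M_\Delta-p^\Delta J$, so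
$$\|M_\Delta-p^\Delta J\|\le\sum_{c=1}^\Delta p^{\Delta-c}\,8\sqrt{p^cNL}=8\sqrt{p^\Delta NL}\,\sum_{c=1}^\Delta p^{(\Delta-c)/2}\le16\sqrt{p^\Delta NL}=:\lambda .$$
Here $p\le\frac14$ bounds the last sum by $\sum_{j\ge0}2^{-j}=2$: the error of the final round dominates. By \eqref{eq:param}, $\lambda=16\cdot2^7L=2^{11}L=\frac18p^\Delta N$. The constant $2^{14}$ was chosen to make $\lambda$ one eighth of the expected row sum.

\emph{Step 4: Hall's condition.} Suppose that a nonempty $U\subseteq V'$ has neighborhood $Y\subseteq W$ with $|Y|<|U|=:t$. Note that $t\le n=N/2$.

If $t\le N/4$, we count the edges leaving $U$, all of which end in $Y$. By (iii) and \eqref{eq:mixing},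
$$\tfrac12\,t\,p^\Delta N\le e(U,Y)\le p^\Delta t^2+\lambda t\le t\,p^\Delta N\bigl(\tfrac14+\tfrac18\bigr),$$
which is false.

If $t>N/4$, we look at $\overline Y=W\setminus Y$, which receives no edge from $U$. Since $W$ is twice as large as $V'$ can be, $|\overline Y|>N-t\ge N/2$, and so $t|\overline Y|>N^2/8$. But \eqref{eq:mixing} with $e(U,\overline Y)=0$ gives $p^\Delta t|\overline Y|\le\lambda\sqrt{t|\overline Y|}$, that is, $t|\overline Y|\le(\lambda/p^\Delta)^2=N^2/64$. This is again a contradiction.

By Hall's theorem $M_\Delta$ has a matching that covers $V'$. It defines the injection $g$, and (i) bounds the sizes of the sets $S_c$.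
\end{proof}

\section{Proof of the upper bound}\label{sec:upper}

To apply Lemma~\ref{lem:place} we need sets $V'$ with no edge inside, so that all relevant neighbors are labeled earlier, and with no two vertices sharing a neighbor, so that the maps $a_c$ are injective. Both properties hold when the vertices of $V'$ are pairwise at distance at least $3$, and bounded degree lets us cover $G$ by a bounded number of such sets.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Keep the parameters \eqref{eq:param}. Since $p=(2^{13}\log(2qn)/n)^{1/\Delta}$, the first bound of the theorem equals $4q^2\Delta pn$. If $p>\frac14$ this exceeds $n$, and Lemma~\ref{lem:sums} finishes the proof. So let $p\le\frac14$.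

A vertex of $G$ has at most $\Delta+\Delta(\Delta-1)=\Delta^2$ other vertices within distance $2$. Color the vertices one at a time with $q=\Delta^2+1$ colors, each time avoiding the colors already used within distance $2$. This partitions $V(G)$ into classes $V_1,\dots,V_q$, some possibly empty, each of which is independent and has members with pairwise disjoint neighborhoods. Partition $\mathbb Z_m$ into sets $W_1,\dots,W_q$ of size $N$. We define $f$ class by class, injectively from $V_i$ into $W_i$; then $f$ is injective at every stage.

Suppose $f$ is defined on $V_1\cup\dots\cup V_{i-1}$. For $u\in V_i$ list the neighbors of $u$ in this union as $v_1(u),\dots,v_{d(u)}(u)$, where $d(u)\le\Delta$, and put $a_c(u)=f(v_c(u))$ for $c\le d(u)$. If $u\ne u'$ and both values are defined, then $v_c(u)\ne v_c(u')$ by disjointness of neighborhoods, and so $a_c(u)\ne a_c(u')$. Extend each $a_c$ to an injection $V_i\to\mathbb Z_m$ by assigning unused residues, which is possible since $|V_i|\le n\le m$. Lemma~\ref{lem:place} with $V'=V_i$ and $W=W_i$ gives sets $S_{i,1},\dots,S_{i,\Delta}$ and an injection $g$; put $f=g$ on $V_i$.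

Every edge joins two different classes, so it has the form $uv$ with $u\in V_i$ and $v=v_c(u)$ for some $i$ and $c$, and then $f(u)+f(v)=g(u)+a_c(u)\in S_{i,c}$. All edge sums lie in $\bigcup_{i,c}S_{i,c}$, a set of size at most $q\Delta\cdot2pm=4q^2\Delta pn$. Lemma~\ref{lem:sums} gives the first inequality.

For the second, $q\le2\Delta^2$ gives $4q^2\Delta\le16\Delta^5$. Since $n\ge2$, we have $\log(2q)=\log_2(2q)\log2\le\log_2(2q)\log n$, so $\log(2qn)\le\log_2(4q)\log n$. Finally $\log_2(4q)\le3+2\log_2\Delta\le3+2(\Delta-1)\le3^\Delta$, using $\Delta\le2^{\Delta-1}$ and $1+2\Delta\le(1+2)^\Delta$. So $C=16\cdot2^{13}\cdot3$ works.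
\end{proof}

\section{Counting graphs with few slopes}\label{sec:count}

The lower bound compares the number of graphs of maximum degree at most $\Delta$ on $[n]=\{1,\dots,n\}$ with the number of graphs that can be drawn with $k$ slopes. Write $H=\Delta n/2$. Up to factors $e^{O(H)}$, the first number is at least $(n/\Delta)^H$, as we check in Section~\ref{sec:lower}. The second is bounded as follows.

\begin{proposition}\label{prop:count}
Let $\Delta\ge5$, $n\ge2$, $H=\Delta n/2$, and let $k$ be an integer with $\Delta\le k\le n$. Let $\mathcal G$ be a family of labeled graphs on $[n]$, each with at most $H$ edges and slope-number at most $k$. Then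
$$|\mathcal G|\le(256e^2n^2\Delta^2)^n\;n^{12k}\;\Bigl(\frac{10e\,k}{\Delta}\Bigr)^{H}.$$
\end{proposition}

The three factors have separate sources. In a given point set with $k$ given slopes, a vertex has at most $2k$ possible neighbors, namely the nearest point on each side along each slope. So there are at most $kn$ candidate edges, and choosing $H$ of them costs about $(k/\Delta)^H$. The set of candidates must itself be described. The edges impose linear equations on $2n$ coordinates, so at most $2n$ of them are independent, and naming $2n$ pairs out of about $n^2$ costs about $n^{2n}$. The slopes are real numbers, but they matter only through the signs of certain polynomials, and this costs $n^{O(k)}$. Comparing $n^H$ with $n^{2n}k^H$ gives $k\gtrsim n^{1-2n/H}=n^{1-4/\Delta}$.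

One point needs care. To know which point is nearest along a line we need the left-to-right order of the vertices. Recording it directly costs a factor $n!$, which would replace $n^{2n}$ by about $n^{3n}$ and $4/\Delta$ by $6/\Delta$. We encode the order by further linear equations instead, independent of the edge equations, so that both kinds share the budget of $2n$.

\begin{example}\label{ex:parallelogram}
Draw $K_4$ as a parallelogram with vertices $1,2,3,4$ in cyclic order. Let the sides $12,43$ have slope $s_1$, the sides $14,23$ slope $s_2$, and the diagonals $13,24$ slopes $s_3,s_4$, all distinct. The four side equations say that, up to translation, the points are $0,\ a,\ a+b,\ b$ with $a=\alpha(1,s_1)$ and $b=\beta(1,s_2)$. The equation of the diagonal $13$ is $\alpha(s_1-s_3)+\beta(s_2-s_3)=0$, so $(\alpha,\beta)=\theta\,(s_2-s_3,\,s_3-s_1)$ for a real $\theta$. On these solutions the equation $\alpha(s_1-s_4)-\beta(s_2-s_4)=0$ of the diagonal $24$ becomes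
$$\theta\,\bigl[(s_2-s_3)(s_1-s_4)+(s_1-s_3)(s_2-s_4)\bigr]=0 .$$
In a drawing $\theta\ne0$, so the bracket vanishes and the sixth equation follows from the first five. Thus five edges with their slope indices, together with the vanishing of one polynomial in the slopes, tell us that $2$ and $4$ lie on a line of slope $s_4$. The $x$-coordinates are $0,\alpha,\alpha+\beta,\beta$ up to translation. One equation $x_j-x_i=1$ fixes $\theta$ as a rational function of the slopes, and then the order of the $x$-coordinates is given by signs of polynomials in the slopes.
\end{example}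

The number of sign patterns is controlled by Warren's theorem \cite{Warren}: if $f_1,\dots,f_\nu$ are real polynomials of degree at most $D\ge1$ in $k\le\nu$ variables, then the number of vectors in $\{+,-\}^\nu$ of the form $(\operatorname{sign}f_1(s),\dots,\operatorname{sign}f_\nu(s))$ with $s\in\mathbb R^k$ is at most $(4eD\nu/k)^k$. We need to allow zeros.

\begin{lemma}\label{lem:warren}
Under the same hypotheses, the number of vectors in $\{+,0,-\}^\nu$ of this form is at most $(8eD\nu/k)^k$.
\end{lemma}

\begin{proof}
Choose one point $s$ for each of the finitely many sign vectors that occur, and let $\epsilon>0$ be smaller than every nonzero $|f_i(s)|$ at these points. At a chosen point the pair $(f_i+\epsilon,f_i-\epsilon)$ has signs $(+,+)$, $(+,-)$ or $(-,-)$ according as $f_i(s)$ is positive, zero or negative. So distinct sign vectors give distinct strict sign vectors of the $2\nu$ polynomials $f_i\pm\epsilon$, and Warren's theorem applies to these.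
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
We attach to each $G\in\mathcal G$ a code from which $G$ can be recovered, and count codes.

\emph{Step 1: a generic drawing.} Take a drawing of $G$ with at most $k$ slopes and rotate it so that the $x$-coordinates of the vertices are distinct. Let $s_1,\dots,s_k$ be distinct reals among which all edge slopes occur, and let the edge $e$ have slope $s_{\sigma(e)}$. A placement of the vertices is a point $z=(x_1,\dots,x_n,y_1,\dots,y_n)\in\mathbb R^{2n}$. For a pair $e=\{i,j\}$ with $i<j$ and for $l\in[k]$ define the linear functional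
$$\alpha_{e,l}(z)=(y_j-y_i)-s_l(x_j-x_i).$$
Let $R$ be the span of the functionals $\alpha_{e,\sigma(e)}$ with $e\in E(G)$, let $r=\dim R\le2n$, and let $Z\subseteq\mathbb R^{2n}$ be their common kernel. Choose $B\subseteq E(G)$ with $|B|=r$ such that the $\alpha_{e,\sigma(e)}$ with $e\in B$ form a basis of $R$.

The drawing may contain alignments that the edge equations do not force, and these could not be recovered from $B$. We remove them. The drawing is a point of $Z$. Having distinct $x$-coordinates and having every vertex at positive distance from every edge not incident with it are open conditions, so all points of $Z$ near the drawing are drawings of $G$ with distinct $x$-coordinates, and they have the same edge slopes. A functional vanishes on all of $Z$ exactly when it lies in $R$, so each $\alpha_{e,l}\notin R$ cuts out a proper subspace of $Z$. Finitely many proper subspaces do not cover an open subset of $Z$. Hence there is a drawing $\pi\in Z$ of $G$ with distinct $x$-coordinates such that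
$$\alpha_{e,l}(\pi)=0\iff\alpha_{e,l}\in R .$$

\emph{Step 2: candidate edges.} For $l\in[k]$ write $i\sim_lj$ if $i=j$ or $\alpha_{\{i,j\},l}\in R$. By Step 1 this holds exactly when $i$ and $j$ lie on a common line of slope $s_l$ in $\pi$, so $\sim_l$ is an equivalence relation whose classes are collinear sets. Let $\Pi$ be the set of pairs that, for some $l$, are consecutive within a class of $\sim_l$ in the $x$-order of $\pi$. Each $l$ contributes at most $n-1$ pairs, so $|\Pi|\le kn$. If $e=\{i,j\}$ is an edge, then $i\sim_{\sigma(e)}j$, and a vertex of the same class between $i$ and $j$ in the $x$-order would lie on the segment. So $E(G)\subseteq\Pi$. This is where the rule that no vertex lies on another edge is used. The set $\Pi$ is determined by the relations $\sim_l$ and the $x$-order, which we now encode.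

\emph{Step 3: the $x$-order.} Consider the polyhedron
$$\mathcal P=\{z\in Z:\ x_j-x_i\ge1\text{ whenever }x_i(\pi)<x_j(\pi)\}.$$
It contains a large positive multiple of $\pi$, and all its points have the $x$-order of $\pi$. We want a point of $\mathcal P$ given by equations alone. A minimal face of a nonempty polyhedron is an affine subspace obtained by turning some of the inequalities into equations \cite[Thm.~8.4]{Schrijver}; here is the argument in our case. Choose $z_0\in\mathcal P$ for which the set $T'$ of ordered pairs $(i,j)$ whose inequality holds with equality is as large as possible, and let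
$$F=\{z\in Z:\ x_j-x_i=1\text{ for all }(i,j)\in T'\}\ni z_0 .$$
If some $z_1\in F$ were outside $\mathcal P$, take the last point of $\mathcal P$ on the segment from $z_0$ to $z_1$. The equations of $T'$ hold along the whole segment, and some other inequality is violated just after that point, hence holds with equality at it. This contradicts the choice of $z_0$. So $F\subseteq\mathcal P$.

Extend the basis $\{\alpha_{e,\sigma(e)}:e\in B\}$ by functionals $x_j-x_i$ with $(i,j)$ in a subset $T\subseteq T'$ to a basis of the span of $R$ and all $x_j-x_i$ with $(i,j)\in T'$. Put $t=|T|$; then $r+t\le2n$. The equations $\alpha_{e,\sigma(e)}=0$ $(e\in B)$ and $x_j-x_i=1$ $((i,j)\in T)$ still define $F$: each omitted functional is a combination of the chosen ones, so it is constant on the solution set, and its value at $z_0$ is the required one.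

Treat $s=(s_1,\dots,s_k)$ as variables. The $(r+t)\times2n$ coefficient matrix of this system depends only on $(B,\sigma|_B,T)$, and its entries are polynomials of degree at most $1$ in $s$. At the actual slopes its rows are independent, so there is a set $Q$ of $r+t$ columns whose minor $D_Q(s)$ is nonzero there. Set the coordinates outside $Q$ to zero and solve by Cramer's rule. This gives a point of $F$ whose coordinate $a$ is $D_{Q,a}(s)/D_Q(s)$, where $D_{Q,a}$ is the determinant obtained by replacing column $a$ with the right-hand side if $a\in Q$, and $D_{Q,a}=0$ otherwise. All these polynomials have degree at most $2n$. At this point $x_j-x_i$ has the sign of $(D_{Q,x_j}-D_{Q,x_i})D_Q$. So the $x$-order is determined by the signs at $s$ of at most $n^2$ polynomials of degree at most $4n$.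

\emph{Step 4: the relations $\sim_l$.} Choose a set $Q'$ of $r$ columns on which the rows of $B$ have a minor $D'$ that is nonzero at the actual slopes. Given $\alpha_{e,l}$, subtract from it the combination of the rows of $B$ that makes it vanish on $Q'$, and call the result $\rho$. Then $\alpha_{e,l}\in R$ if and only if $\rho=0$, because an element of $R$ that vanishes on $Q'$ is zero. For $a\notin Q'$, the minor with rows $B\cup\{\alpha_{e,l}\}$ and columns $Q'\cup\{a\}$ equals $\pm D'\rho_a$. Hence $\alpha_{e,l}\in R$ if and only if all these bordered minors vanish at $s$. There are at most $\binom n2\cdot k\cdot2n\le n^3k$ of them, of degree at most $2n+1\le4n$.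

\emph{Step 5: sign vectors.} Once $(B,\sigma|_B,T,Q,Q')$ is fixed, Steps 3 and 4 provide a fixed list of at most $n^2+n^3k\le2n^3k$ polynomials of degree at most $4n$ whose sign vector at $s$ determines $\Pi$. Pad the list with constants to length $\nu=2n^3k\ge k$. By Lemma~\ref{lem:warren} the number of sign vectors is at most $(64e\,n^4)^k\le n^{12k}$, since $64e<2^8\le n^8$.

\emph{Step 6: counting codes.} Let $h=|E(G)|$. The graph $G$ is determined by $(r,t,h)$, $B$, $\sigma|_B$, $T$, $Q$, $Q'$, the sign vector, and the $(h-r)$-element subset $E(G)\setminus B$ of $\Pi$. We use $\binom aj\le(ea/j)^j$ and the fact that $j\mapsto(ea/j)^j$ is increasing for real $0<j\le a$, its logarithmic derivative being $\log(a/j)$.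
\begin{itemize}
\item There are at most $(2n+1)^2n^2\le16^n$ triples $(r,t,h)$, since $(2n+1)n\le4^n$.
\item There are at most $2^{2n}\cdot2^{2n}=16^n$ pairs $(Q,Q')$.
\item Given $r$ and $t$, the number of pairs $(B,T)$ is at most $\binom{\binom n2}{r}\binom{n(n-1)}{t}\le\binom{2n^2}{r+t}\le\binom{2n^2}{2n}\le(en)^{2n}$, where we use $\binom ar\binom bt\le\binom{a+b}{r+t}$ and $r+t\le2n\le n^2$.
\item Given the rest, there are at most $k^r$ maps $\sigma|_B$ and at most $\binom{kn}{h-r}$ sets $E(G)\setminus B$.
\end{itemize}
For the last item note that $h\le H\le kn$ and $r\le2n=\frac4\Delta H\le\frac45H$. Here $\Delta\ge5$ is used: it ensures $H-r\ge H/5=\Delta n/10$. Therefore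
$$k^r\binom{kn}{h-r}\le k^r\Bigl(\frac{ekn}{H-r}\Bigr)^{H-r}=k^H\Bigl(\frac{en}{H-r}\Bigr)^{H-r}\le k^H\Bigl(\frac{10e}{\Delta}\Bigr)^{H-r}\le\Bigl(\frac{10ek}\Delta\Bigr)^H\Delta^{2n},$$
where the first inequality also holds for $h=r$, since the right side is at least $k^r$, and the last uses $(\Delta/10e)^r\le\Delta^{2n}$. The product of $16^n$, $16^n$, $(en)^{2n}$, this bound and $n^{12k}$ is the bound of the proposition.
\end{proof}

\section{Proof of the lower bound}\label{sec:lower}

For $\Delta\le4$ the quantity $n^{1-4/\Delta}$ is at most $1$, so the restriction $\Delta\ge5$ loses nothing. Both statements of Theorem~\ref{thm:lower} come from one consequence of Proposition~\ref{prop:count}. The factor $n^{12k}$ is harmless unless $k$ is of order $\Delta n/\log n$, and then $k$ is already large enough.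

\begin{lemma}\label{lem:large}
There is an absolute constant $C_1$ with the following property. Let $5\le\Delta\le\log n$, $H=\Delta n/2$ and $\beta>0$. Let $\mathcal G$ be a family of at least $(\beta n/\Delta)^H$ labeled graphs on $[n]$, each with at most $H$ edges, and let $k$ be the larger of $\Delta$ and $\max_{G\in\mathcal G}\operatorname{sn}(G)$. Then $k\ge\min\{1,\beta/C_1\}\,n^{1-4/\Delta}$.
\end{lemma}

\begin{proof}
If $k\ge\Delta n/\log n$, put $y=(\log n)/\Delta\ge1$. Then $k\ge n/y\ge ne^{-4y}=n^{1-4/\Delta}$. Now let $k<\Delta n/\log n$. Then $\Delta\le k\le n$, and Proposition~\ref{prop:count} gives $(\beta n/k)^H\le(10e)^H(256e^2n^2\Delta^2)^nn^{12k}$. Take $H$-th roots, with $n/H=2/\Delta$: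
$$\frac{\beta n}k\le10e\,(256e^2)^{2/\Delta}\,\Delta^{4/\Delta}\,n^{4/\Delta}\,n^{24k/(\Delta n)} .$$
Here $(256e^2)^{2/\Delta}\le(256e^2)^{2/5}$, $\Delta^{4/\Delta}\le e^{4/e}$, and $n^{24k/(\Delta n)}=e^{24k\log n/(\Delta n)}\le e^{24}$. So $\beta n/k\le C_1n^{4/\Delta}$ with $C_1=10e\,(256e^2)^{2/5}e^{4/e}e^{24}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{Many graphs.} Let $n$ be even, split $[n]$ into two halves, and let $\mathcal G$ be the family of graphs that are unions of $\Delta$ perfect matchings between the halves, not necessarily disjoint. These graphs have maximum degree at most $\Delta$ and at most $H=\Delta n/2$ edges. There are $((n/2)!)^\Delta$ ordered $\Delta$-tuples of matchings. A graph in $\mathcal G$ contains at most $\Delta^{n/2}$ perfect matchings, since each vertex of the first half has at most $\Delta$ choices, so it is the union of at most $\Delta^{\Delta n/2}$ tuples. With $j!\ge(j/e)^j$,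
$$|\mathcal G|\ge\bigl((n/2)!\,\Delta^{-n/2}\bigr)^\Delta\ge\Bigl(\frac n{2e\Delta}\Bigr)^{H}.$$

\emph{The case $n$ even and $5\le\Delta\le\log n$.} Lemma~\ref{lem:large} with $\beta=1/(2e)$ shows that $\max\{\Delta,\operatorname{sn}(n,\Delta)\}\ge n^{1-4/\Delta}/(2eC_1)$. The star $K_{1,\Delta}$ with $n-\Delta-1\ge0$ isolated vertices added has slope-number at least $\Delta/2$, so $\Delta\le2\operatorname{sn}(n,\Delta)$. Hence $\operatorname{sn}(n,\Delta)\ge c_1n^{1-4/\Delta}$ with $c_1=1/(4eC_1)$.

\emph{The case $n$ even and $\Delta>\log n\ge5$.} Let $\Delta'=\lfloor\log n\rfloor$, so that $5\le\Delta'\le\log n$ and $\Delta'\ge\frac12\log n$. Since $\operatorname{sn}(n,\Delta)$ is nondecreasing in $\Delta$ and $n^{-4/\Delta'}\ge e^{-8}$,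
$$\operatorname{sn}(n,\Delta)\ge\operatorname{sn}(n,\Delta')\ge c_1n^{1-4/\Delta'}\ge c_1e^{-8}n\ge c_1e^{-8}n^{1-4/\Delta}.$$

\emph{The case $n$ even and $\log n<5$.} A graph with one edge gives $\operatorname{sn}(n,\Delta)\ge1>e^{-5}n\ge e^{-5}n^{1-4/\Delta}$. So for all even $n$ the first statement holds with $c_2=c_1e^{-8}$.

\emph{The case $n$ odd.} Adding an isolated vertex does not lower the slope-number, since deleting a vertex from a drawing leaves a drawing. Hence $\operatorname{sn}(n,\Delta)\ge\operatorname{sn}(n-1,\Delta)\ge c_2(n/2)^{1-4/\Delta}\ge\frac12c_2\,n^{1-4/\Delta}$, and the first statement holds with $c=c_2/2$.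

\emph{Regular graphs.} Fix $\Delta\ge5$. By Bender and Canfield \cite{BC}, there is $b_\Delta>0$ such that for all large $n$ with $\Delta n$ even the number of labeled $\Delta$-regular graphs on $[n]$ is at least $(b_\Delta n)^{\Delta n/2}$. Each has exactly $H$ edges. For $n\ge e^\Delta$, Lemma~\ref{lem:large} with $\beta=\Delta b_\Delta$ shows that the larger of $\Delta$ and the maximum slope-number of these graphs is at least $c_\Delta n^{1-4/\Delta}$, where $c_\Delta=\min\{1,\Delta b_\Delta/C_1\}$. Since $1-4/\Delta\ge\frac15$, this exceeds $\Delta$ for large $n$, so the bound is attained by the slope-number of a $\Delta$-regular graph.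
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}
Bender and Canfield, J. Combin. Theory Ser. A 24 (1978).

\bibitem{DSW}
Vida Dujmovi\'c, Matthew Suderman and David R. Wood, \emph{Graph Drawings with Few Slopes}, arXiv:math/0606446 (2006).

\bibitem{Schrijver}
Schrijver, \emph{Theory of Linear and Integer Programming}.

\bibitem{Tropp}
Tropp, \emph{User-friendly tail bounds for sums of random matrices}, Found. Comput. Math. 12 (2012).

\bibitem{Warren}
Warren, Trans. AMS 133 (1968).

\end{thebibliography}
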